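# Measurable 5-colorings of 6-regular treeings

## 1. Every 6-regular treeing is measurably 5-colorable

**Theorem A.** Every $6$-regular treeing admits a measurable $5$-coloring. Moreover, for every $\delta>0$ the coloring can be chosen so that one of its color classes has measure at most $\delta$.

The question "does every $6$-regular treeing admit a measurable $5$-coloring?" comes from Riley Thornton, "Factor of iid colorings of trees", arXiv:2402.02575 (2024). Let us go through the words of the theorem.

**Definition (graphing, treeing).** Let $(X,\mu)$ be a standard probability space: $X$ is a standard Borel space and $\mu$ a Borel probability measure on it. A *graphing* on $(X,\mu)$ is a locally countable Borel graph $G$ on $X$ whose edge set is generated by countably many $\mu$-preserving Borel partial injections: distinct points are adjacent exactly when one of these maps sends one of them to the other. A *treeing* is an acyclic graphing, so every connected component is a tree. It is *$d$-regular* if every vertex has exactly $d$ neighbors.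

**Definition (measurable coloring).** A *measurable $k$-coloring* of $G$ is a $\mu$-measurable map $c:X\to\{0,\dots,k-1\}$ such that $c(x)\ne c(y)$ for all adjacent $x,y$ off a $\mu$-null set.

Each component is a tree, so two colors suffice on it: choose a root and color by the parity of the distance to the root. But there are typically uncountably many components, and choosing one root in each need not be possible measurably. The theorem is about this obstruction.

*Example 1 (Bernoulli shift).* Let $F_3$ be free on $a,b,c$, acting on $[0,1]^{F_3}$ with the product of Lebesgue measures by $(g\cdot x)(h)=x(hg)$. On the free part, a conull invariant Borel set, join $x$ to $s\cdot x$ for $s\in\{a^{\pm1},b^{\pm1},c^{\pm1}\}$. For $x$ in the free part, $g\mapsto g\cdot x$ is a bijection from $F_3$ to the orbit carrying the edges $\{g,sg\}$ to edges, so each component is a copy of the $6$-regular tree. This is a $6$-regular treeing.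

*Example 2 (a treeing that is easy to color).* Let $\hat F$ be the profinite completion of $F_3$, a compact metrizable group with Haar probability measure. Free groups are residually finite, so $F_3\subset\hat F$, and left translation is a free measure-preserving action. Joining $x$ to $sx$ gives a $6$-regular treeing. The homomorphism $F_3\to\mathbb Z/2$ sending $a,b,c$ to $1$ extends to a continuous homomorphism $\chi:\hat F\to\mathbb Z/2$, and $\chi(sx)=1+\chi(x)$. So $\chi$ is a measurable $2$-coloring.

Different treeings thus behave differently. In Example 1 every point carries independent random labels along its orbit, which an algorithm can use. A general treeing comes with no such labels, and the theorem concerns every treeing.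

## 2. Rotations need a third color, and greed gives seven

**Degree two.** Let $X=\mathbb R/\mathbb Z$ with Lebesgue measure $\mu$, $\alpha$ irrational, $Rx=x+\alpha$, and join $x$ to $x\pm\alpha$. Since $n\alpha\notin\mathbb Z$ for $n\neq0$, this is a $2$-regular treeing.

It has no measurable $2$-coloring. If $A$ is one color class, then up to null sets $R$ exchanges $A$ and its complement, so $R^2A=A$. Rotation by $2\alpha$ is ergodic, so $\mu(A)\in\{0,1\}$. But $\mu(A)=\mu(RA)=1-\mu(A)$.

It has a measurable $3$-coloring, with the third color as rare as we like. Let $I=[0,\theta)$ with $\theta>0$ smaller than the distance from $\alpha$ to $\mathbb Z$, so $I\cap RI=\emptyset$. The points $n\alpha$, $n\ge0$, are dense, so finitely many translates $R^nI$, $n\ge0$, cover the circle and $t(x)=\min\{n\ge0:R^{-n}x\in I\}$ is finite. Color $x$ with $2$ if $t(x)=0$, with $0$ if $t(x)$ is odd, with $1$ if $t(x)\ge2$ is even. For an edge $\{x,Rx\}$: if $Rx\in I$, then $Rx$ has color $2$ and $x\notin I$ does not. Otherwise $t(Rx)=t(x)+1$, and the colors are $2,0$ if $t(x)=0$ and the two different elements of $\{0,1\}$ if $t(x)\geq 1$. Color $2$ has measure $\theta$.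

So the picture is "almost two colors, plus one color on a tiny set for repairs". Theorem A has the same shape: almost four colors, and a rare fifth.

**Degree six.** Suppose we have some Borel proper coloring $\kappa$ of $G$ with finitely many colors (Section 4 recalls that one exists). Treat the classes of $\kappa$ one after the other, giving each vertex the least color in $\{0,\dots,6\}$ not yet used on a neighbor. A vertex has six neighbors, so this never fails, and two vertices of one class are not adjacent. This gives seven colors. With fewer, a vertex treated late may see all colors on its neighbors.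

## 3. Almost $q$-colorings from iid labels, and the full statement

Let $T_d$ be the $d$-regular tree, $V$ its vertex set, $o\in V$ fixed. $\mathrm{Aut}(T_d)$ acts on labellings by $(g\omega)(gv)=\omega(v)$.

**Definition (factor of iid).** Let $\Theta$ be finite. An *$\mathrm{Aut}(T_d)$-factor map* is a measurable $h:[0,1]^V\to\Theta^V$ commuting with the action of $\mathrm{Aut}(T_d)$. Applied to iid uniform labels it gives an *$\mathrm{Aut}(T_d)$-factor of iid*, or fiid, process. A fiid $k$-coloring is such a process with $\Theta=\{0,\dots,k-1\}$ in which almost surely adjacent vertices get different colors. A *fiid set* is one with $\Theta=\{0,1\}$, read as an indicator function.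

**Definition (partial coloring).** A *partial $q$-coloring* is a map to $\{0,\dots,q-1,*\}$ in which adjacent vertices never get the same color from $\{0,\dots,q-1\}$; $*$ means uncolored. For fiid maps this is required almost surely, and for measurable maps on a treeing, off a null set.

*Example 3.* Put $F(v)=0$ if the label of $v$ exceeds those of all its neighbors, and $F(v)=*$ otherwise. This is a fiid partial coloring with one color, and $\mathbb P(F(o)=*)=d/(d+1)$, because $o$ carries the largest of $d+1$ iid labels with probability $1/(d+1)$.

For $d,q\ge3$ consider the statement

$$(\star)_{d,q}:\quad\text{for every }\epsilon>0\text{ there is an }\mathrm{Aut}(T_d)\text{-fiid partial }q\text{-coloring of }T_d\text{ with }\mathbb P(o\text{ is uncolored})\le\epsilon.$$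

**Given fact.** For every $\epsilon>0$ there is an $\mathrm{Aut}(T_6)$-fiid $5$-coloring $\mathbf f$ of $T_6$ with colors $0,\dots,4$ and $\mathbb P(\mathbf f(v)=4)\le\epsilon$ for every $v$. We use this without proof. Erasing color $4$, we get $(\star)_{6,4}$. The fact directly gives measurable $5$-colorings only in the factor of iid setting, such as Example 1.

**Theorem B.** Let $d,q\ge3$ and assume $(\star)_{d,q}$.

- (a) Let $G$ be an acyclic Borel graph of maximum degree $\le d$ on a standard Borel space $X$, and let $\mu$ be any Borel probability measure on $X$ (no invariance needed). Then there are a $G$-invariant Borel $\mu$-conull set $Y$ and a Borel proper $(q+1)$-coloring of $G|Y$.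
- (b) If $G$ is a $d$-regular treeing on $(X,\mu)$ and $\delta>0$, the $(q+1)$-coloring can be chosen with last color class of measure $\le\delta$.
- (c) Conversely, if every $d$-regular treeing has, for every $\delta>0$, a measurable partial $q$-coloring with uncolored set of measure $\le\delta$, then $(\star)_{d,q}$ holds (for this implication $(\star)_{d,q}$ is of course not assumed). So $(\star)_{d,q}$ is equivalent to the conclusion of (b) for all $d$-regular treeings.

**Proposition C.** Some $6$-regular treeing has no measurable $3$-coloring. Hence the least $k$ such that all $6$-regular treeings are measurably $k$-colorable is $4$ or $5$. (These notes do not decide which.)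

Theorem A is Theorem B(b) with $d=6$, $q=4$, extending the coloring arbitrarily off $Y$. Sections 4 to 9 prove (b). From now on $d,q\ge3$.

## 4. Borel sets read off finite balls, and the Local Lemma

$B(v,n)$ is the ball of radius $n$ around $v$, and $|B(n)|$ its size in $T_d$. We shall use $(d-1)^n\le|B(n)|\le d^{\,n+1}$; the upper bound holds since $|B(n)|\le\sum_{i\le n}d^i$.

**Cited theorem (KST).** Kechris–Solecki–Todorcevic (1999): a Borel graph of bounded degree has a Borel proper coloring with finitely many colors.

**Cited theorem (LLL).** This is the measurable symmetric Local Lemma of A. Bernshteyn, *Distributed algorithms, the Lovász Local Lemma, and descriptive combinatorics*, Invent. Math. 233 (2023). Let $X$ be a standard Borel space, $\mu$ a Borel probability measure, $\Lambda$ a finite set. Consider a Borel family of constraints, each given by a finite domain $D\subset X$ and a set of forbidden maps $D\to\Lambda$, with $|D|$ uniformly bounded. Suppose that for each constraint a uniformly random map $D\to\Lambda$ is forbidden with probability $\le p$, and that each domain meets the domains of at most $\Delta$ other constraints. If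
$$p(\Delta+1)^8\le2^{-15},\tag{1}$$
then there is a $\mu$-measurable $\ell:X\to\Lambda$ such that for $\mu$-a.e. $x$ all constraints whose domain contains $x$ are satisfied.

*Example 4.* On a $d$-regular acyclic Borel graph, ask for $\ell:X\to\{0,1\}$ that is constant on no ball of radius $n$. The constraint at $x$ has domain $B(x,n)$ and $p=2^{1-|B(n)|}\le2^{1-2^n}$. If two domains meet, their centers are at distance $\le2n$, so $\Delta+1\le|B(2n)|\le d^{2n+1}$. For large $n$, (1) holds: $p$ is doubly exponentially small in the radius, while $(\Delta+1)^8$ is only exponentially large. Remember this comparison of scales.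

We also use martingale convergence, Lusin–Novikov, and **McDiarmid's inequality**: if $f$ is a function of $N$ independent variables that changes by at most $K$ when one variable changes, then $\mathbb P(f\ge\mathbb Ef+t)\le\exp(-2t^2/(NK^2))$.

**Borel bookkeeping.** Let $G$ be a Borel graph of bounded degree. (KST) for the line graph of $G$ gives a Borel proper edge coloring with finitely many colors. The edges of one color are pairwise disjoint, so they define a Borel partial involution; extend it by the identity. We get Borel involutions $\sigma_1,\dots,\sigma_N$ of $X$ such that $x,x'$ are adjacent iff $x\ne x'$ and $x'=\sigma_ix$ for some $i$. So $B(x,n)$ is the set of points $\gamma x$ with $\gamma$ a word of length $\le n$ in the $\sigma_i$. Hence every condition on $x$ depending only on the isomorphism type of $B(x,n)$, together with finitely many Borel predicates and finite-valued Borel labels on it, is Borel. All sets and constraint families below are of this kind. The connectedness relation is the orbit relation of the countable group $\Gamma=\langle\sigma_1,\dots,\sigma_N\rangle$.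

**Consequences of invariance.** Let $G$ be a graphing of bounded degree. Each $\sigma_i$ preserves $\mu$: split $X$ into countably many Borel pieces, on each of which $\sigma_i$ is the identity or agrees with one of the generating partial injections or its inverse. So $\Gamma$ preserves $\mu$, and this has two consequences.

First, the $G$-saturation $\bigcup_{\gamma\in\Gamma}\gamma N$ of a null set $N$ is null.

Second, *mass transport* holds: for Borel $\varphi\ge0$ on pairs of connected points,
$$\int\sum_{y}\varphi(x,y)\,d\mu(x)=\int\sum_{y}\varphi(y,x)\,d\mu(x),\tag{2}$$
the sums running over the component of $x$. To see this, enumerate $\Gamma=\{\gamma_0,\gamma_1,\dots\}$ and let $D_n=\{x:\gamma_nx\ne\gamma_ix\text{ for }i<n\}$. Every connected pair is $(x,\gamma_nx)$ with $x\in D_n$ for exactly one $n$. So the left side is $\sum_n\int_{D_n}\varphi(x,\gamma_nx)\,d\mu(x)=\sum_n\int_{\gamma_nD_n}\varphi(\gamma_n^{-1}z,z)\,d\mu(z)$, which is the right side.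

## 5. Local rules and their bad set

We want to use a fiid partial coloring on a treeing that has no random labels. The first step is to replace it by something that looks only at a finite ball with finitely many labels.

**Definition (local rule).** A *local rule* of radius $n$ with finite alphabet $\Lambda$ is a function $\Phi$ on isomorphism classes of rooted $\Lambda$-labelled $n$-balls of $T_d$. On a $\Lambda$-labelled $d$-regular acyclic graph, $\Phi(v)$ is the value at the labelled ball $B(v,n)$.

**Lemma 1 (local approximation).** Let $h:[0,1]^V\to\Theta^V$ be an $\mathrm{Aut}(T_d)$-factor map, $\Theta$ finite, $\delta>0$. Then there are $n\geq 1$ and a local rule $\Phi$ of radius $n$ with alphabet $\Lambda=\{0,1\}^n$ and values in $\Theta$ such that, replacing the uniform labels by their truncations to $n$ binary digits (which are iid uniform on $\Lambda$), $\mathbb P(\Phi(o)\ne h(o))\le\delta$.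

*Proof.* Let $\mathcal F_n$ be generated by the $n$-digit truncations of the labels in $B(o,n)$. These $\sigma$-algebras increase, and together they generate all labels up to null sets. By martingale convergence $\mathbb P(h(o)=\theta\mid\mathcal F_n)\to1_{h(o)=\theta}$ almost surely for each $\theta\in\Theta$. Let $\Phi_n$ be the $\theta$ maximizing $\mathbb P(h(o)=\theta\mid\mathcal F_n)$, the first one in a fixed order of $\Theta$ in case of ties. Almost surely $\Phi_n=h(o)$ for all large $n$, so $\mathbb P(\Phi_n\ne h(o))\to0$.

It remains to see that $\Phi_n$ depends only on the isomorphism class of the labelled ball. Every rooted automorphism of $B(o,n)$ extends to an element of the stabilizer of $o$. This extension preserves the value $h(o)$, the measure, and $\mathcal F_n$. So the conditional probabilities, which are functions of one of finitely many labelled balls of positive probability, agree on isomorphic labelled balls. $\square$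

By equivariance, the same bound holds at every vertex.

**Lemma 2 (rule and bad set).** Assume $(\star)_{d,q}$ and let $\epsilon>0$. There are $r\ge1$, a finite $\Lambda$ and a local rule $\Phi$ of radius $r-1$ with values in $\{0,\dots,q-1,*\}$ such that, putting
$$A=\{v:\Phi(v)=*\ \text{ or }\ \Phi(v)=\Phi(v')\text{ for some neighbor }v'\text{ of }v\},\qquad c=\Phi|_{A^c},$$
the following hold: for every $\Lambda$-labelling of a $d$-regular acyclic graph, $c$ is a proper coloring of the complement of $A$ with colors $\{0,\dots,q-1\}$; membership in $A$ is a local rule of radius $r$; and for iid uniform labels on $T_d$, $\mathbb P(o\in A)\le\epsilon$.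

*Proof.* The first two claims are read off the definition. For the third, take a fiid partial $q$-coloring $F$ with $\mathbb P(F(o)=*)\le\epsilon/2$, and by Lemma 1 a rule $\Phi$ with $\mathbb P(\Phi(o)\ne F(o))\le\frac{\epsilon}{2(d+1)}$. Suppose $F(o)\ne*$ and $\Phi=F$ at $o$ and at its $d$ neighbors. Then $\Phi(o)\ne*$, and $\Phi(o)=\Phi(v')$ would say that $F$ gives one color to two adjacent vertices, which has probability $0$. So $\mathbb P(o\in A)\le\frac\epsilon2+(d+1)\frac{\epsilon}{2(d+1)}=\epsilon$. $\square$

## 6. Why the bad set can be neither forbidden nor filled in

**Forbidding it.** Given a treeing, use (LLL) to find labels $\ell:X\to\Lambda$ with $A=\emptyset$. The constraint "$x\notin A$" has $p\le\epsilon$ and domain $B(x,r)$, so $\Delta+1\le|B(2r)|$. Condition (1) asks for $\epsilon\,|B(2r)|^8\le2^{-15}$. But $r$ was chosen after $\epsilon$, by martingale convergence, which gives no rate. We have no upper bound on $|B(2r)|$ in terms of $1/\epsilon$, and the argument stops here. (If it worked, it would produce a coloring with only $q$ colors. For $d=6$, $q=4$ these notes do not decide whether that is possible.)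

**Filling it in.** We have an unused color $q$, so we might keep $c$ outside $A$ and color $A$ with $0,\dots,q$. This can be impossible. Take $d=6$, $q=4$ and adjacent $a,a'\in A$ such that the five other neighbors of $a$ lie outside $A$ and carry all of $0,1,2,3$ under $c$, and likewise for $a'$. Then both $a$ and $a'$ are forced to take color $4$. So $c$ must be changed near $A$.

For this pair a change is easy. Give $a$ color $0$ and $a'$ color $1$; recolor with $4$ every neighbor of $a$ that had color $0$ and every neighbor of $a'$ that had color $1$. In a tree, no two of the recolored vertices are adjacent, so if the rest of $A$ is far away the result is proper. The general repair must handle interacting points of $A$. It succeeds if the points of $A$ can be ordered so that each one, when its turn comes, has few already treated points near it. That is what peeling provides. We then ask the Local Lemma to make the peeling end, instead of asking it to make $A$ empty.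

## 7. Peeling, and extending the coloring with one extra color

**Definition (directions, peeling).** Let $G$ be acyclic of degree $\le d$, $A$ a set of vertices, $a\in A$. A neighbor $y$ of $a$ is an *$A$-direction* of $a$ if there is $a'\in A$, $1\le\mathrm{dist}(a,a')\le3$, such that $y$ lies on the path from $a$ to $a'$ ($y=a'$ allowed). We say that $a'$ is *reached from $a$ through* $y$. Put
$$A^{(0)}=A,\qquad A^{(j+1)}=\{a\in A^{(j)}:a\text{ has at least }q\ A^{(j)}\text{-directions}\}.$$

*Example 5.* If $A$ consists of two adjacent points, or of the vertices of a bi-infinite path, every point has at most two directions, so $A^{(1)}=\emptyset$. In $T_6$ with $q=4$ let $A=B(o,n)$. A vertex at distance $n\ge1$ has only one direction, its parent; every vertex closer to $o$ has six. So $A^{(1)}=B(o,n-1)$, inductively $A^{(j)}=B(o,n-j)$ for $j\le n$, and $A^{(n+1)}=\emptyset$. If $A=V$, nothing is ever peeled when $d\ge q$. To survive many rounds, a point needs an exponentially large branching structure of points of $A$ around it.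

**Lemma 3 (extension).** Let $G$ be an acyclic Borel graph of degree $\le d$ on $X$, $A\subset X$ Borel, $c:X\setminus A\to\{0,\dots,q-1\}$ Borel and proper, and $A^{(k)}=\emptyset$ for some $k$. Then $G$ has a Borel proper coloring $c':X\to\{0,\dots,q\}$ with $c'(x)=q$ only if $x\in A$ or $x$ has a neighbor in $A$.

*Proof.* **Step 1: what to require of the colors on $A$.** We reduce the task to a choice of $g:A\to\{0,\dots,q\}$ satisfying conditions that involve only pairs of nearby points of $A$. Given $g$, put $c'(a)=g(a)$ for $a\in A$. For $w\notin A$ put $c'(w)=q$ if some neighbor $a\in A$ of $w$ has $g(a)=c(w)$, and $c'(w)=c(w)$ otherwise. The statement about $\{c'=q\}$ is then clear. Consider the conditions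

- (C1) $g(a)\ne g(a')$ for adjacent $a,a'\in A$;
- (C2) if $w\notin A$ is adjacent to distinct $a,a'\in A$, then not ($g(a)=q$ and $g(a')=c(w)$);
- (C3) for a path $a,w,w',a'$ with $a,a'\in A$ and $w,w'\notin A$: not ($g(a)=c(w)$ and $g(a')=c(w')$).

**Step 2: the conditions imply that $c'$ is proper.** We check the three kinds of edges.

Edges inside $A$ are handled by (C1).

Consider an edge $aw$ with $a\in A$, $w\notin A$. If $c'(w)=c(w)$, then no neighbor of $w$ in $A$ has $g$-value $c(w)$, so $g(a)\ne c(w)$. If $c'(w)=q$, there is a neighbor $a'\in A$ of $w$ with $g(a')=c(w)$. If also $g(a)=q$, then $a\ne a'$ because $c(w)\ne q$, and (C2) is violated. So $g(a)\ne q$.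

Consider an edge $ww'$ outside $A$. If $c'(w)=c'(w')=q$, there are $a\sim w$ and $a'\sim w'$ in $A$ with $g(a)=c(w)$, $g(a')=c(w')$. As $G$ is acyclic, $a\neq a'$ and $a,w,w',a'$ is a path, which violates (C3). If exactly one of the two values is $q$, they differ. If neither is, they are $c(w)\ne c(w')$.

**Step 3: choosing $g$ greedily in the reverse peeling order.** For $a\in A$ let $\mathrm{rk}(a)=\max\{j:a\in A^{(j)}\}<k$. Apply (KST) to the bounded degree graph joining points at distance $1$, $2$ or $3$ to get a Borel $\kappa:X\to\{1,\dots,N\}$ with $\kappa(x)\ne\kappa(x')$ whenever $1\le\mathrm{dist}(x,x')\le3$. Treat the points of $A$ in finitely many stages: in order of decreasing rank and, within a rank, of increasing $\kappa$. Two distinct points of one stage are at distance $>3$ or in different components, so no condition relates them. When $a$ is treated, let $g(a)$ be the least value that violates no condition with already treated points. If such a value always exists, all conditions hold in the end, and $g$ is Borel because there are finitely many Borel stages.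

**Step 4: a value is always available.** Every condition involving $a$ relates it to a point of $A$ at distance $\le3$. Let $j=\mathrm{rk}(a)$. Every treated $a'$ with $\mathrm{dist}(a,a')\le3$ has rank $\ge j$, so lies in $A^{(j)}$, and hence is reached from $a$ through an $A^{(j)}$-direction. Since $a\in A^{(j)}\setminus A^{(j+1)}$, there are at most $q-1$ such directions. Let $y$ be one of them.

If $y\in A$, the only condition through $y$ is (C1) with $a'=y$, because interior vertices in (C2), (C3) are outside $A$. It forbids at most one value.

If $y\notin A$, the conditions through $y$ are of type (C2) with $w=y$, in either of its two orders, or (C3) with $y$ the interior vertex next to $a$. The first kind can forbid $g(a)=q$ (when $g(a')=c(y)$) or $g(a)=c(y)$ (when $g(a')=q$). The second kind can forbid only $g(a)=c(y)$. So only values in $\{c(y),q\}$ are forbidden.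

Altogether the forbidden values are at most $q$ itself and one further value per direction, at most $1+(q-1)=q$ values out of $q+1$. $\square$

So we need labels on the treeing with $A^{(k)}=\emptyset$ for some $k$. The event $x\in A^{(k)}$ is decided within radius $r+3k$: deciding $x\in A^{(j+1)}$ requires $A^{(j)}\cap B(x,3)$, so by induction $x\in A^{(k)}$ depends on $A\cap B(x,3k)$. Condition (1) will hold if the probability of $o\in A^{(k)}$ decays faster than every exponential in $k$. Unlike $r$, the number $k$ is ours to choose after the rule is fixed.

The decay comes from branching: a point that survives many rounds sees survivors of fewer rounds in two far apart branches, which are independent. With $s_k$ a suitable survival probability and $m=r+1$, this will give $s_{k+m}\le Ms_k^2$ with $M=|B(3m)|^2$. The inequality is useful only once $s_k<1/M$. But $M$ depends on $r$, so we do not know that $s_0\le\epsilon$ is below $1/M$; it is the missing rate of Section 6 again. What we need is $s_k\to0$, with no rate. This is a statement about what survives forever, and it follows from a property of sparse fiid sets.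

## 8. Sparse factor of iid sets have average degree not much above two

For $d\ge3$ and $\eta>0$ fix $\theta_0(d,\eta)\in(0,\frac1{ed}]$ so small that
$$e(ed)^{1+\eta}\,\theta_0^{\eta}\le\tfrac12.\tag{3}$$

**Lemma 4 (sparsity).** There is no $\mathrm{Aut}(T_d)$-fiid random set $W\subset V$ with $0<w:=\mathbb P(o\in W)<\theta_0(d,\eta)$ and $\mathbb E[\deg_W(o);o\in W]\ge2(1+2\eta)w$, where $\deg_W(o)$ is the number of neighbors of $o$ in $W$.

*Example 6.* If $W$ contains each vertex independently with probability $w$, then $\mathbb E[\deg_W(o);o\in W]=dw\cdot w$, far below $2w$ for small $w$. On the other hand, let $W=V$ with probability $w$ and $W=\emptyset$ otherwise. This is invariant under $\mathrm{Aut}(T_d)$, and $\mathbb E[\deg_W(o);o\in W]=dw$, which is at least $2(1+2\eta)w$ for $\eta\le\frac14$. So the lemma fails for general invariant random sets, and the proof must use that $W$ is fiid. It does so by moving $W$ to a finite random graph, where small sets cannot span many edges.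

*Proof.* Suppose $W$ exists.

**Step 1: replace $W$ by a local rule.** By Lemma 1, for every $\delta>0$ there is a local rule, of some radius $r\ge1$ and finite alphabet, giving $W'$ with $\mathbb P(o\in W\triangle W')\le\delta$. With $w'=\mathbb P(o\in W')$ we have $|w-w'|\le\delta$. Since $\mathbb E[\deg_W(o);o\in W]=\sum_{v\sim o}\mathbb P(o,v\in W)$, and each summand changes by at most $2\delta$,
$$\big|\mathbb E[\deg_W(o);o\in W]-\mathbb E[\deg_{W'}(o);o\in W']\big|\le2d\delta.$$
Now $2(1+2\eta)w-2d\delta-2(1+\tfrac32\eta)(w+\delta)=\eta w-(2d+2+3\eta)\delta\ge0$ for small $\delta$. So for small $\delta$ we have $0<w'<\theta_0$ and $\mathbb E[\deg_{W'}(o);o\in W']\ge2(1+\frac32\eta)w'$. Fix such a rule. Constants below, including those in $O(\cdot)$, do not depend on $n$.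

**Step 2: run the rule on a random regular multigraph.** We want a random set $S_n$ in a finite graph with the local statistics of $W'$. Let $dn$ be even, and let $G_n$ be the multigraph of the configuration model: $n$ vertices with $d$ half-edges each, and a uniform perfect matching of the $dn$ half-edges. Any $i$ given disjoint pairs of half-edges are all matched with probability $\prod_{t<i}(dn-1-2t)^{-1}$. Give the vertices independent uniform labels from the alphabet. Let $S_n$ be the set of $v$ such that $B(v,r)$ induces a tree (all degrees are $d$, so it is then isomorphic to the $r$-ball of $T_d$) and the rule puts $v$ in the set.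

If $B(v,r+1)$ does not induce a tree, then a breadth-first tree from $v$ and one additional edge show that it contains a cycle of length $\le2(r+1)+1=2r+3$, where loops and double edges count as cycles of length $1$ and $2$. The expected number of cycles of length $l$ in $G_n$ is at most $n^l(d(d-1))^l\prod_{i<l}(dn-1-2i)^{-1}=O(1)$: choose the vertices in order and two half-edges at each. Each such cycle lies in $B(v,r+1)$ for at most $|B(r+1)|$ vertices $v$. So the expected number of $v$ for which $B(v,r+1)$ is not a tree is $O(1)$.

If $B(v,r+1)$ is a tree, so are the balls $B(u,r)$ around $u=v$ and around the neighbors $u$ of $v$, and membership in $S_n$ of $v$ and its neighbors has the same joint law as for $W'$ on $T_d$. Write $\mathrm{edg}(S)$ for the number of edges inside $S$. Since $2\,\mathrm{edg}(S)=\sum_{v\in S}\deg_S(v)$, we get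
$$w'n-O(1)\le\mathbb E|S_n|\le w'n,\qquad\mathbb E\,\mathrm{edg}(S_n)\ge(1+\tfrac32\eta)w'n-O(1).\tag{4}$$

**Step 3: $S_n$ is small with high probability.** Here the independence of the labels enters. Condition on the graph. If $B(u,r)$ and $B(v,r)$ are disjoint trees, then $u,v\in S_n$ with probability $w'^2$; if one of them is not a tree, this probability is $0$. At most $n|B(2r)|$ ordered pairs have $B(u,r)\cap B(v,r)\ne\emptyset$. So $\mathbb E|S_n|^2\le w'^2n^2+O(n)$, and with (4) $\mathrm{Var}|S_n|=O(n)$. As $w'<\theta_0$, Chebyshev gives $\mathbb P(|S_n|>\theta_0n)\to0$.

**Step 4: with probability bounded below, $S_n$ spans too many edges.** Let $Z=\mathrm{edg}(S_n)-(1+\eta)|S_n|$. By (4), $\mathbb EZ\ge\frac\eta2w'n-O(1)$. Also $|Z|\le Kn$ for a constant $K$. Since $\mathbb EZ\le\frac\eta4w'n+Kn\,\mathbb P(Z\ge\frac\eta4w'n)$, we get $\mathbb P(Z\ge\frac\eta4w'n)\ge\beta_0$ for large $n$, with a constant $\beta_0>0$. On this event $\frac d2|S_n|\ge\mathrm{edg}(S_n)\ge Z\ge\frac\eta4w'n$, so $|S_n|\ge\tau n$ with $\tau=\frac{\eta w'}{2d}$. Together with Step 3: for large $n$, with probability at least $\beta_0/2$ there is a set $S$ with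
$$\tau n\le|S|\le\theta_0n\quad\text{and}\quad\mathrm{edg}(S)\ge(1+\eta)|S|.$$

**Step 5: such sets are unlikely.** We compute a first moment. Fix an integer $1\le s\le\theta_0n$ and let $t=\lceil(1+\eta)s\rceil$. A set of size $s$ has $ds$ half-edges, so if $2t>ds$ no such $S$ of size $s$ exists. Let $2t\le ds$; also $ds\le dn/2$, since $s\le n/(ed)\le n/2$. If $\mathrm{edg}(S)\ge t$, some $t$ disjoint pairs of half-edges of $S$ are matched. For a fixed $S$ there are at most
$$\binom{ds}2^t\frac1{t!}\le\Big(\frac{(ds)^2}2\cdot\frac et\Big)^t$$
sets of $t$ disjoint pairs. All pairs of one such set are matched with probability $\prod_{i<t}(dn-1-2i)^{-1}\le(dn/2)^{-t}$, because $dn-1-2(t-1)\ge dn+1-ds\ge dn/2$. There are at most $(en/s)^s$ sets $S$. So the expected number of such $S$ of size $s$ is at most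
$$\Big(\frac{en}s\Big)^s\Big[\frac{eds^2}{tn}\Big]^t\le\Big(\frac{en}s\Big)^s\Big[\frac{eds}n\Big]^{(1+\eta)s}=\Big[e(ed)^{1+\eta}\Big(\frac sn\Big)^\eta\Big]^s\le2^{-s}.$$
The first inequality uses $t\ge(1+\eta)s\ge s$ and $eds/n\le1$; the last is (3). Summing over $s\ge\tau n$ gives at most $2\cdot2^{-\tau n}\to0$, which contradicts Step 4. $\square$

## 9. Surviving the peeling is doubly exponentially unlikely

Let
$$b=|B(3)|,\qquad\eta_0=\frac1{4(d+1)b},\qquad\epsilon_0=\frac{\theta_0(d,\eta_0)}{d+1}.$$

**Lemma 5 (decay).** Let $\Lambda$ be finite, and let $A\subset V$ be defined from iid uniform $\Lambda$-labels on $T_d$ by a local rule of radius $r$. Suppose $\mathbb P(o\in A)<\epsilon_0$, and put $m=r+1$. There is $k_0$ with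
$$\mathbb P\big(o\in A^{(k_0+jm)}\big)\le2^{-2^j}\qquad\text{for all }j\ge0.$$

*Proof.* **Step 1: a one-sided version of survival.** To get independence we need events that look only away from a given edge. For $a\in V$ and a neighbor $u$ of $a$, let $\mathrm{Br}(u,a)$ be the component containing $a$ of $T_d$ minus the edge $ua$. Let $D_0(a,u)$ be the event $a\in A$. Let $D_{k+1}(a,u)$ be the event that $a\in A$ and there are at least $q-1$ neighbors $y\ne u$ of $a$ for which some $a'\in A$ with $1\le\mathrm{dist}(a,a')\le3$, reached from $a$ through $y$, satisfies $D_k(a',u')$, where $u'$ is the neighbor of $a'$ towards $a$. Three facts follow by induction on $k$.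

1. $D_{k+1}(a,u)\Rightarrow D_k(a,u)$. For $k=0$ this is clear, and then the implication for $a'$ passes to $a$.
2. $a\in A^{(k)}\Rightarrow D_k(a,u)$ for every $u\sim a$. Indeed, if $a\in A^{(k+1)}$, it has at least $q$ $A^{(k)}$-directions, so at least $q-1$ different from $u$, and the points of $A^{(k)}$ reached through them satisfy $D_k$ by induction.
3. $D_k(a,u)$ depends only on $A\cap\mathrm{Br}(u,a)$, because in the definition $a'\in\mathrm{Br}(u,a)$ and $\mathrm{Br}(u',a')\subset\mathrm{Br}(u,a)$. Hence it depends only on labels within distance $r$ of $\mathrm{Br}(u,a)$.

Let $s_k=\mathbb P(D_k(a,u))$. This does not depend on $(a,u)$, because $\mathrm{Aut}(T_d)$ is transitive on oriented edges. By fact 2, $\mathbb P(o\in A^{(k)})\le s_k$.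

**Step 2: $s_k\to0$.** We show that eternal survivors would form a sparse fiid set of too large average degree. Let $D_\infty(a,u)=\bigcap_kD_k(a,u)$. By fact 1, $s_k\downarrow\mathbb P(D_\infty)$, so suppose $\mathbb P(D_\infty)>0$.

First, witnesses of eternal survival survive forever. Suppose $D_\infty(a,u)$ holds. There are finitely many candidates $(y,a')$, so some fixed choice of $q-1$ distinct neighbors $y\ne u$ with associated points $a'$ witnesses $D_{k+1}(a,u)$ for infinitely many $k$. By fact 1 these $a'$ satisfy $D_k(a',u')$ for all $k$, that is, $D_\infty(a',u')$.

Let $C=\{a:D_\infty(a,u)\text{ for some }u\sim a\}\subset A$. Since iid uniform $\Lambda$-labels are obtained by cutting $[0,1]$ into $|\Lambda|$ equal intervals, $C$ is a fiid set. Let $\alpha=\mathbb P(o\in C)>0$. Every $a\in C$ has at least $q-1\ge2$ $C$-directions. Let $C_+$ be the set of $a\in C$ with at least $3$ $C$-directions, and $\beta=\mathbb P(o\in C_+)$. If $D_\infty(a,u)$ holds, take a witness $a'$ as above. It has at least $q-1\ge2$ $C$-directions different from $u'$, and $u'$ is also a $C$-direction of $a'$, because it leads to $a\in C$. So $a'\in C_+$. Thus every point of $C$ is within distance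 $3$ of $C_+$, and a union bound over $B(o,3)$ gives $\alpha\le b\beta$.

To turn directions into neighbors, let $W$ be $C$ together with all vertices on paths of length $\le3$ joining two points of $C$. A vertex of $W\setminus C$ is an interior vertex of such a path. So it has at least $2$ neighbors in $W$, and, as the path has at most two interior vertices, it has a neighbor in $C$. Every $C$-direction of $a\in C$ belongs to $W$, so points of $C$ have at least $2$, and points of $C_+$ at least $3$, neighbors in $W$. With $w=\mathbb P(o\in W)$ we get
$$0<\alpha\le w\le(d+1)\alpha\le(d+1)b\beta,$$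
$$\mathbb E[\deg_W(o);o\in W]\ge2w+\beta\ge2w\Big(1+\frac1{2(d+1)b}\Big)=2(1+2\eta_0)w,$$
and $w\le(d+1)\alpha\le(d+1)\mathbb P(o\in A)<\theta_0(d,\eta_0)$. As $W$ is fiid, this contradicts Lemma 4. So $s_k\to0$.

**Step 3: $s_{k+m}\le Ms_k^2$ with $M=|B(3m)|^2$.** This is the independence of two branches. Suppose $D_{k+m}(a,u)$ holds. Since $q-1\ge2$, there are neighbors $y_1\ne y_2$ of $a$, both different from $u$, and points $a_i\in A$ reached through $y_i$ that satisfy $D_{k+m-1}(a_i,u_i)$, with $u_i$ the neighbor of $a_i$ towards $a$. From $a_i$ pick a witness of $D_{k+m-1}(a_i,u_i)$, which lies further away from $a$, and continue. After $m$ steps in total, each of length between $1$ and $3$, we have $b_i$ in the component of $T_d-a$ containing $y_i$, with $m\le\mathrm{dist}(a,b_i)\le3m$ and $D_k(b_i,v_i)$, where $v_i$ is the neighbor of $b_i$ towards $a$.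

By fact 3, $D_k(b_i,v_i)$ depends on labels within distance $r$ of $\mathrm{Br}(v_i,b_i)$. The branch itself lies in the component of $T_d-a$ containing $b_i$. A vertex outside the branch and within distance $r$ of it is within distance $r$ of $b_i$, because every path leaving the branch passes through $b_i$. As $\mathrm{dist}(b_i,a)\ge m>r$, such a vertex is in the same component of $T_d-a$. Hence for fixed $b_1,b_2$ in different components of $T_d-a$ the two events depend on disjoint sets of labels. They are independent, each of probability $s_k$. A union bound over the pairs $(b_1,b_2)$ in $B(a,3m)$ gives the claim.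

**Step 4: conclusion.** We start the squaring when it begins to help. By Step 2 choose $k_0$ with $Ms_{k_0}\le\frac12$. By Step 3, $Ms_{k+m}\le(Ms_k)^2$, so
$$\mathbb P(o\in A^{(k_0+jm)})\le s_{k_0+jm}\le Ms_{k_0+jm}\le(Ms_{k_0})^{2^j}\le2^{-2^j}.\qquad\square$$

The hypothesis $q\ge3$ is used here: two directions away from $u$ in Steps 2 and 3.

## 10. Five colors: proof of Theorem B(b) and Theorem A

Let $G$ be a $d$-regular treeing on $(X,\mu)$ and $\delta>0$, and assume $(\star)_{d,q}$. (If $G$ is acyclic and $d$-regular only almost everywhere, discard an invariant null set.)

**Step 1: set up the constraints.** We ask for labels for which the peeling of the bad set ends, and for which the bad set is locally sparse. Choose $0<\epsilon<\min(\epsilon_0,\frac\delta{2(d+1)})$ and the rule of Lemma 2 for this $\epsilon$, with its $r$, $\Lambda$, $A$, $c$. Since $\mathbb P(o\in A)\le\epsilon<\epsilon_0$, Lemma 5 applies; let $k_0$ and $m=r+1$ be as there. For $j\ge1$ let $k=k_0+jm$ and $\rho_j=r+3k\ge r+j$. For $x\in X$ let the constraint $E_x$, with domain $B(x,\rho_j)$, forbid those labellings for which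
$$x\in A^{(k)}\qquad\text{or}\qquad|A\cap B(x,j)|>2\epsilon|B(j)|.$$
The first alternative depends only on labels in $B(x,r+3k)$ by the remark at the end of Section 7, the second only on labels in $B(x,r+j)$. The ball $B(x,\rho_j)$ is isomorphic to a ball of $T_d$, so domain sizes are bounded and probabilities can be computed on $T_d$. The family is Borel by Section 4.

**Step 2: bound the probability of violation.** By Lemma 5 the first alternative has probability $\le2^{-2^j}$. For the second, $|A\cap B(o,j)|$ has mean at most $\epsilon|B(j)|$, is a function of $|B(j+r)|\le|B(r)||B(j)|$ independent labels, and changes by at most $|B(r)|$ when one label changes. By McDiarmid with excess $\epsilon|B(j)|$, the probability is at most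
$$\exp\Big(-\frac{2\epsilon^2|B(j)|^2}{|B(r)||B(j)|\cdot|B(r)|^2}\Big)=\exp(-\gamma|B(j)|),\qquad\gamma=\frac{2\epsilon^2}{|B(r)|^3}.$$
So we may take $p_j=2^{-2^j}+\exp(-\gamma(d-1)^j)$.

**Step 3: check (1).** If the domains of $E_x,E_y$ meet, then $y\in B(x,2\rho_j)$, so $\Delta_j+1\le|B(2\rho_j)|\le d^{\,2\rho_j+1}$. Since $\rho_j$ is linear in $j$, $(\Delta_j+1)^8$ is at most exponential in $j$. Since $d-1\ge2$, $p_j\le2\exp(-\gamma'2^j)$ with $\gamma'=\min(\gamma,\log2)$. So $p_j(\Delta_j+1)^8\to0$. Fix $j$ with $p_j(\Delta_j+1)^8\le2^{-15}$.

**Step 4: get labels and color.** By (LLL) there is a $\mu$-measurable $\ell:X\to\Lambda$ such that $E_x$ is satisfied for a.e. $x$. Change $\ell$ on a null set to make it Borel. The set where $\ell$ was changed or where some $E_x$ fails is contained in a Borel null set, whose $G$-saturation is null by Section 4. So there is a $G$-invariant conull Borel set $Y$, disjoint from the changed set, such that $E_x$ holds for all $x\in Y$. On $Y$, the set $A$ computed from $\ell$ satisfies $A^{(k)}=\emptyset$, and $c$ is a Borel proper $q$-coloring of $Y\setminus A$ by Lemma 2. Lemma 3 gives a Borel proper coloring $c':Y\to\{0,\dots,q\}$ of $G|Y$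 with $\{c'=q\}\subset A\cup N(A)$, where $N(A)$ is the set of neighbors of points of $A$.

**Step 5: the last color is rare.** Here invariance of $\mu$ is used. By (2) with $\varphi(x,y)=1$ if $y\in A$ and $\mathrm{dist}(x,y)\le j$, and $0$ otherwise, together with $d$-regularity and the second alternative in $E_x$,
$$|B(j)|\,\mu(A)=\int|A\cap B(x,j)|\,d\mu(x)\le2\epsilon|B(j)|.$$
So $\mu(A)\le2\epsilon$. Also by (2), $\mu(N(A))\le\int|N(\{x\})\cap A|\,d\mu(x)=d\,\mu(A)$. Hence $\mu(c'=q)\le(d+1)2\epsilon\le\delta$. This proves Theorem B(b). By Section 3, $(\star)_{6,4}$ holds, so Theorem A follows with $d=6$, $q=4$. $\square$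

## 11. Graphs of degree at most $d$ and arbitrary measures: proof of Theorem B(a)

**Step 1: make the graph regular.** Lemma 5 speaks about $T_d$, so we complete all degrees to $d$. Attach to each $x\in X$ exactly $d-\deg(x)$ disjoint trees in which every vertex has $d-1$ children. Formally, add points $(x,i,s)$ with $i<d-\deg(x)$ and $s$ a finite sequence from $\{0,\dots,d-2\}$, and edges $x\sim(x,i,\emptyset)$ and $(x,i,s)\sim(x,i,s^\frown t)$ for $t\le d-2$. This is an acyclic Borel graph $G'$ on a standard Borel space $X'\supset X$ with $G'|X=G$. It is $d$-regular: $x$ has $\deg(x)+(d-\deg(x))$ neighbors, and a new point has one parent and $d-1$ children. View $\mu$ as a measure on $X'$.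

**Step 2: make the measure quasi-invariant.** The proof of (b) needs saturations of null sets to be null. By Section 4 the connectedness relation of $G'$ is the orbit relation of a countable group $\{\gamma_n\}_{n\ge0}$, enumerated with repetitions if it is finite. Put $\nu=\sum_n2^{-n-1}(\gamma_n)_*\mu$, a Borel probability measure. The identity is some $\gamma_n$, so $\mu\ll\nu$. If $\nu(N)=0$, then $\mu(\gamma^{-1}N)=0$ for every $\gamma$ in the group. Hence for every $\gamma$, $\nu(\gamma N)=\sum_n2^{-n-1}\mu((\gamma^{-1}\gamma_n)^{-1}N)=0$. So the $G'$-saturation of a $\nu$-null set is $\nu$-null.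

**Step 3: repeat.** Run Steps 1 to 4 of Section 10 for $(G',\nu)$ with any $0<\epsilon<\epsilon_0$ and only the first alternative in $E_x$, so $p_j=2^{-2^j}$. Invariance of the measure was used there only for saturations, which Step 2 replaces, and in Step 5, which is not needed. We get a $G'$-invariant $\nu$-conull Borel set $Y'$ and a Borel proper $(q+1)$-coloring of $G'|Y'$. Let $Y=Y'\cap X$ and restrict the coloring to $Y$. The set $Y$ is $G$-invariant because each component of $G$ lies in one of $G'$. It is $\mu$-conull because $\mu\ll\nu$. $\square$

## 12. The Bernoulli treeing of $\mathrm{Aut}(T_d)$ and the converse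

To go back from treeings to fiid processes, we need one treeing on which every measurable coloring is automatically a factor of iid with the full symmetry of $T_d$.

**Definition (Bernoulli treeing).** Let $\Omega_0\subset[0,1]^V$ be the set of injective labellings, $K=\mathrm{Stab}(o)$, and $X=\Omega_0/K$ with the image $\mu$ of the product measure. For $v\in V$ let $[\omega,v]\in X$ be the class of $g\omega$ for any $g\in\mathrm{Aut}(T_d)$ with $gv=o$; two choices of $g$ differ by an element of $K$, so this is well defined. It is the isomorphism class of the labelled tree rooted at $v$. Join $[\omega,o]$ to $[\omega,v]$ for $v\sim o$.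

**Step 1: $X$ is standard Borel and the graph is Borel.** $K$ is compact and acts continuously, so $[0,1]^V/K$ is compact metrizable. $\Omega_0$ is conull, and it is the $K$-invariant complement of the countable union of the closed sets $\{\omega(v)=\omega(v')\}$, $v\neq v'$. So the complement of $\Omega_0/K$ in the quotient is $\sigma$-compact, and $X$ is a $G_\delta$ in a compact metrizable space. For $v\sim o$ fix $g_v$ with $g_vv=o$. The set of pairs of classes of $(\omega,g_v\omega)$, $\omega\in[0,1]^V$, is compact, and such a pair lies in $X\times X$ iff $\omega\in\Omega_0$. So the edge set is a finite union of relatively closed sets in $X\times X$.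

**Step 2: components are copies of $T_d$.** If $[\omega,v]=[\omega,v']$, some automorphism of $T_d$ preserves the labels $\omega$ and takes $v$ to $v'$. The labels are distinct, so it is the identity and $v=v'$. Hence $v\mapsto[\omega,v]$ is an isomorphism of $T_d$ onto the component of $[\omega,o]$.

**Step 3: the graph is a graphing.** We show that partial injections along edges preserve $\mu$. For $v\sim o$ pick $\iota_v\in\mathrm{Aut}(T_d)$ swapping $o$ and $v$. It preserves the product measure, and $[\iota_v\omega,o]=[\omega,v]$, $[\iota_v\omega,v]=[\omega,o]$. So for Borel $\varphi\ge0$,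
$$\mathbb E\sum_{v\sim o}\varphi([\omega,o],[\omega,v])=\mathbb E\sum_{v\sim o}\varphi([\omega,v],[\omega,o]).\tag{5}$$
By Lusin–Novikov the edge set is covered by countably many graphs of Borel partial injections. Let $\vartheta$ be one of them and $Q$ a Borel subset of its domain. With $\varphi(x,y)=1$ if $x\in Q$ and $y=\vartheta(x)$, and $0$ otherwise, Step 2 shows that the left side of (5) is $\mu(Q)$ and the right side is $\mu(\vartheta(Q))$. So $\vartheta$ preserves $\mu$, and we have a $d$-regular treeing.

*Proof of Theorem B(c).* Let $h$ be a measurable partial $q$-coloring of this treeing with uncolored set of measure $\le\delta$. Off a null set, $h$ agrees with a Borel map and violates no edge. The saturation of this null set is contained in an invariant Borel null set. Replacing $h$ by $*$ there, we may assume that $h$ is Borel and a partial coloring everywhere, and the measure of the uncolored set does not change. Put $f(\omega)(v)=h([\omega,v])$ for $\omega\in\Omega_0$, and $f(\omega)(v)=*$ for $\omega\notin\Omega_0$. This is measurable. It commutes with $\mathrm{Aut}(T_d)$, because $\Omega_0$ is invariant and $[g\omega,gv]=[\omega,v]$. By Step 2 it is a partial $q$-coloring.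 Since $[\omega,o]$ has law $\mu$, $\mathbb P(f(o)=*)\le\delta$. As $\delta>0$ was arbitrary, $(\star)_{d,q}$ holds.

The conclusion of (b) for all $d$-regular treeings implies the hypothesis of (c) by erasing the last color, and $(\star)_{d,q}$ implies the conclusion of (b) by Section 10. This is the equivalence. $\square$

## 13. Three colors do not suffice: entropy along an edge

*Proof of Proposition C.* We show that the Bernoulli treeing of $\mathrm{Aut}(T_6)$ has no measurable $3$-coloring. Suppose it has one. As in the proof of Theorem B(c), with a constant color instead of $*$ on the null sets, it gives an $\mathrm{Aut}(T_6)$-fiid $3$-coloring of $T_6$. Write the colors as $1,2,3$.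

**Step 1: one vector describes the law along an edge.** Let $p_i$ be the probability of color $i$ at a vertex, and $\pi_{ij}$ the probability that an oriented edge has colors $(i,j)$. An automorphism reversing the edge gives $\pi_{ij}=\pi_{ji}$, and properness gives $\pi_{ii}=0$. From $p_i=\sum_j\pi_{ij}$,
$$\pi_{12}=\tfrac12(p_1+p_2-p_3)=\tfrac12(1-2p_3)=\tfrac12u_3,\qquad u_i:=1-2p_i,$$
and cyclically. So $u_i\ge0$ and $\sum_iu_i=3-2=1$, and $u=(u_1,u_2,u_3)$ is a probability vector. Let $H$ denote Shannon entropy. The pair of colors along an edge takes two values with probability $u_i/2$ each, for each $i$, so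
$$H(\text{edge})=-\sum_iu_i\log\frac{u_i}2=\log2+H(u).$$
Moreover $p_i=\frac12(1-u_i)$, that is, $p=Pu$ with $P=\frac12(J-I)$, $J$ the all-ones $3\times3$ matrix.

**Step 2: two cited inequalities.** We need a lower bound on $H(\text{edge})$ and a lower bound on $H(p)$. The first is the edge–vertex entropy inequality for factors of iid on $T_d$ (Backhausz–Szegedy, Random Struct. Algorithms 53 (2018)): $H(\text{edge})\ge\frac{2(d-1)}dH(\text{vertex})$. For $d=6$ it says
$$3H(\text{edge})\ge5H(p).\tag{6}$$
For the second, write $D(u)=\log3-H(u)$, the relative entropy of $u$ to the uniform law, which $P$ preserves. The contraction coefficient of relative entropy is at most Dobrushin's total-variation coefficient (Cohen–Iwasa–Rautu–Ruskai–Seneta–Zbăganu, Linear Algebra Appl. 179 (1993)). Dobrushin's coefficient is the largest total-variation distance between two rows. For $P$, two rows such as $(0,\frac12,\frac12)$ and $(\frac12,0,\frac12)$ are at distance $\frac12$. So $D(p)\le\frac12D(u)$.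

**Step 3: contradiction.** Insert both into the difference of the two sides of (6):
$$3H(\text{edge})-5H(p)=3\log2+3(\log3-D(u))-5(\log3-D(p))$$
$$=3\log2-2\log3-3D(u)+5D(p)\le\log\tfrac89-\tfrac12D(u)<0.$$
This contradicts (6), so this $6$-regular treeing has no measurable $3$-coloring. By Theorem A five colors always suffice, so the least number of colors that works for all $6$-regular treeings is $4$ or $5$. $\square$
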